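\title{Injective holomorphic maps of the disk into $\mathbb{C}^2$ with prescribed radial growth}

\begin{abstract}
We show that there are log-convex radial weights $w$ on the unit disk $\mathbb{D}$ for which no injective holomorphic map $f:\mathbb{D}\to\mathbb{C}^2$ has $|f|$ comparable to $w$; in particular, no proper holomorphic embedding does. This answers in the negative a question posed by Abakumov and Doubtsov. The obstruction is a sequence of long intervals on which $\log w(e^s)$ is affine and at whose ends the slope changes by moderate ratios. It occurs for weights arbitrarily close to the doubling class. In the other direction, an embedding exists for every weight with $w(1-\delta^2)\le A\,w(1-\delta)$.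
\end{abstract}

\section{The question and the results}\label{sec:intro}

Let $\mathbb{D}$ be the unit disk of $\mathbb{C}$. A \emph{weight} is a non-decreasing, continuous, unbounded function $w:[0,1)\to(0,+\infty)$; it is regarded as a radial function on $\mathbb{D}$ by setting $w(z)=w(|z|)$. Throughout,
\[
\varphi(s)=\log w(e^s),\qquad s<0,
\]
and $w$ is called \emph{log-convex} if $\varphi$ is convex. For $f=(f_1,\dots,f_n):\mathbb{D}\to\mathbb{C}^n$ let $|f|=(|f_1|^2+\dots+|f_n|^2)^{1/2}$, and write $|f|\asymp w$ if there is a constant $C$ with $C^{-1}w(z)\le|f(z)|\le Cw(z)$ for all $z\in\mathbb{D}$. A holomorphic map $f$ from a plane domain to $\mathbb{C}^n$ is \emph{proper} if preimages of compact sets are compact, an \emph{immersion} if $f'$ vanishes nowhere, and a \emph{proper embedding} if it is a proper immersion that is one-to-one. A holomorphic map with $|f|\asymp w$ is zero-free and, since $w$ is unbounded, proper.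

Which weights are comparable to the modulus of a holomorphic map? The function $\log|f|$ is subharmonic, so by the three circles theorem $\log\max_{|z|=e^s}|f(z)|$ is a convex function of $s$. If $|f|\asymp w$, this function differs from $\varphi$ by at most $\log C$. Up to a bounded factor, only log-convex weights can therefore occur. For $n=1$ none does: $\log|f|$ would be harmonic, and its mean over the circle $|z|=r$ would equal $\log|f(0)|$ while tending to $+\infty$ as $r\to1$. From $n=2$ on there is no further restriction, by the following known result.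

\begin{quote}
For every log-convex weight $w$ there are a proper holomorphic immersion $f:\mathbb{D}\to\mathbb{C}^2$ with $|f|\asymp w$ and a proper holomorphic embedding $f:\mathbb{D}\to\mathbb{C}^3$ with $|f|\asymp w$.
\end{quote}

\noindent This leaves the question, posed in \cite{AD}, that we settle here.

\begin{quote}
\emph{Is there, for every log-convex weight $w$, a proper holomorphic embedding $f:\mathbb{D}\to\mathbb{C}^2$ with $|f|\asymp w$?}
\end{quote}

A count of equations suggests where the difficulty lies. A double point is a solution of $f(z)=f(\zeta)$ with $z\ne\zeta$, that is, of $n$ equations in two unknowns. For $n=3$ the system is overdetermined. For $n=2$ it is not, and an isolated solution survives small perturbations of $f$, so double points have to be avoided by the construction itself. One such construction is at hand: automorphisms $(X,Y)\mapsto(X,Y+P(X))$ of $\mathbb{C}^2$, with $P$ a polynomial, preserve injectivity and change the growth drastically. The question is whether the condition $|f|\asymp w$ always leaves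 room for something of this kind. It does not.

\begin{theorem}\label{thm:obstruction}
Let $w$ be a log-convex weight. Assume that there are numbers $\nu\in(0,1)$, $\mu\in(1,2)$ and sequences $a_j<b_j<0$, $m_j\ge2$, $\lambda_j\to\infty$ with $L_j:=m_j(b_j-a_j)\to\infty$, such that $\varphi$ is affine with slope $\nu m_j$ on $[a_j-\lambda_j/m_j,\,a_j]$, with slope $m_j$ on $[a_j,b_j]$, and with slope $\mu m_j$ on $[b_j,\,b_j+\lambda_j/m_j]\subset(-\infty,0)$. Then no injective holomorphic map $f:\mathbb{D}\to\mathbb{C}^2$ satisfies $|f|\asymp w$.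
\end{theorem}

Slope $m$ on $[a,b]$ means that $w(r)=c\,r^m$ for $e^a\le r\le e^b$, and $L=m(b-a)$ is the logarithm of the factor by which $w$ grows across this annulus. Measured in the unit $1/m_j$, the three intervals have lengths $\lambda_j$, $L_j$, $\lambda_j$, and all three tend to infinity. The numbers $m_j$ need not be integers.

\begin{corollary}\label{cor:explicit}
\textup{(a)} Let $L_j\ge1$ $(j\ge0)$ be non-decreasing with $L_j\to\infty$ and $L_{j+1}\le L_j+1$; for instance $L_j=j+1$. Put $s_j=-\sum_{i\ge j}(2/3)^iL_i$. Let $\varphi$ be the continuous function on $(-\infty,0)$ that vanishes on $(-\infty,s_0]$ and has slope $(3/2)^j$ on $[s_j,s_{j+1}]$, $j\ge0$. Then $w(r)=e^{\varphi(\log r)}$, $w(0)=1$, is a log-convex weight for which no injective holomorphic map, hence no proper holomorphic embedding, $f:\mathbb{D}\to\mathbb{C}^2$ satisfies $|f|\asymp w$.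

\textup{(b)} For every non-decreasing unbounded function $\Lambda:[1,\infty)\to[1,\infty)$ there is a weight $w$ as in \textup{(a)} such that $w(1-\delta/2)\le\Lambda(1/\delta)\,w(1-\delta)$ for all small $\delta>0$.
\end{corollary}

Part (a) answers the question in the negative. Part (b) concerns the class of \emph{doubling} weights, those with $w(1-\delta/2)\le A\,w(1-\delta)$, such as $(1-r)^{-p}$: the failure occurs as soon as the constant $A$ is allowed to grow with $1/\delta$, however slowly. Under a much stronger regularity condition than doubling, embeddings exist.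

\begin{theorem}\label{thm:slow}
Let $w$ be a weight, log-convex or not, with $w(1-\delta^2)\le A\,w(1-\delta)$ for $0<\delta\le\frac12$. Then there is a proper holomorphic embedding $f:\mathbb{D}\to\mathbb{C}^2$ with $|f|\asymp w$.
\end{theorem}

The weights $w(r)=\bigl(\log\frac{e}{1-r}\bigr)^p$, $p>0$, satisfy this hypothesis with $A=2^p$, because $1+2\log\frac1\delta\le2(1+\log\frac1\delta)$; so does every weight comparable to one of them. They are log-convex, since $\log\frac{e}{1-r}=1+\sum_{k\ge1}r^k/k$ and the logarithm of a positive combination of exponentials $e^{ks}$ is convex in $s$. The answer thus depends on the log-convex weight. We do not obtain a complete classification of the weights that admit an embedding.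

Section~\ref{sec:model} shows the mechanism behind both theorems on maps built from three monomials. Theorem~\ref{thm:obstruction} is proved in Sections~\ref{sec:return}--\ref{sec:proof}, Corollary~\ref{cor:explicit} in Section~\ref{sec:weights}, and Theorem~\ref{thm:slow} in Section~\ref{sec:slow}.

\medskip
\noindent\textbf{Conventions.} For a complex variable $u$ we write $x=\operatorname{Re}u$, $y=\operatorname{Im}u$. For $a,b\in\mathbb{C}^2$ let $\det(a,b)=a_1b_2-a_2b_1$; then $|\det(a,b)|\le|a|\,|b|$, and if $\det(V,B)=1$, every $W\in\mathbb{C}^2$ decomposes as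
\begin{equation}\label{eq:frame}
W=\det(W,B)\,V+\det(V,W)\,B .
\end{equation}
Montel's theorem is used in the following form: if holomorphic maps are defined on open sets that eventually contain each compact subset of a domain, and are eventually uniformly bounded on each such compact set, then a subsequence converges locally uniformly on the domain. Hurwitz's theorem says that a locally uniform limit of zero-free holomorphic functions on a domain is zero-free or identically zero. The maximum principle is used in this form: a harmonic function on a bounded open set whose upper limit at each boundary point is $\le0$ is $\le0$.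

\section{Three monomials}\label{sec:model}

Two consecutive slopes never force a double point: if $p$ and $m$ are coprime, then $z\mapsto(z^p,z^m)$ is injective on $\mathbb{C}$, and its modulus is comparable to $\max(r^p,r^m)$. The smallest case with three slopes is
\[
f(z)=(z^2,\;z+bz^3),\qquad 0<b<1 .
\]
Its modulus behaves like $r$ for $r\le1$, like $r^2$ for $1\le r\le1/b$, and like $br^3$ for $r\ge1/b$. On the middle annulus the first component dominates, and it is invariant under $z\mapsto-z$. What is left is
\[
f(-z)-f(z)=\bigl(0,\,-2z(1+bz^2)\bigr),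
\]
and this vanishes at $z=\pm i/\sqrt b$. The image is a nodal cubic, and the node comes from the circle $|z|=b^{-1/2}$, in the logarithmic middle of the annulus.

The same computation works for integers $0<p<m<q<2m$. Put $\nu=p/m$, $\mu=q/m$, let $L>0$, and consider $f(z)=(z^m,\,z^p+e^{-(\mu-1)L}z^q)$; a dilation of $z$ moves the region of interest into $\mathbb{D}$. In the variable $u$ with $z=e^{u/m}$, which will be used throughout, the map becomes
\[
F(u)=\bigl(e^u,\;e^{\nu u}+e^{L+\mu(u-L)}\bigr).
\]
Let $\theta(x)=\max\bigl(\nu x,\,x,\,L+\mu(x-L)\bigr)$; its slopes are $\nu$, $1$, $\mu$, with corners at $0$ and $L$. Then $\frac12e^{\theta}\le|F|\le3e^{\theta}$. The upper bound counts three terms. For the lower bound, if $x\le0$ then $L+\mu(x-L)\le x$, so $|F|\ge\max(e^x,e^{\nu x}-e^x)\ge\frac12e^{\nu x}$; if $x\ge L$ then $\nu x\le x$, so $|F|\ge\max(e^x,e^\theta-e^x)\ge\frac12e^\theta$; and in between $|F|\ge e^x=e^\theta$. Rotation of $z$ by the angle $2\pi/m$ is the translation $u\mapsto u+2\pi i$, and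
\[
F(u+2\pi i)-F(u)=e^u g(u)\,(0,1),\qquad
g(u)=(e^{2\pi i\nu}-1)\,e^{-(1-\nu)u}+(e^{2\pi i\mu}-1)\,e^{(\mu-1)(u-L)} .
\]
Both coefficients are non-zero because $\nu$ and $\mu$ are not integers. For large $L$, the function $|g|$ is close to $|e^{2\pi i\nu}-1|$ on the line $x=0$, close to $|e^{2\pi i\mu}-1|$ on the line $x=L$, and exponentially small on the line $x=L/2$. It also has period $2\pi im$. If $g$ had no zeros in the strip $0\le x\le L$, then $\log|g|$ would be harmonic and periodic there and would take its minimum on the boundary, which is not the case. So $g$ has a zero, and a zero of $g$ is a double point of $f$.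

The proof of Theorem~\ref{thm:obstruction} carries out this argument for an arbitrary $f$, of which only the size is known. Three things must be supplied.
\begin{itemize}
\item A substitute for $g$. The translation by $2\pi i$ is corrected to a \emph{return map} $u\mapsto u+2\pi i+\eta(u)$, and the vector $(0,1)$ is replaced by a holomorphic vector field from the corona theorem. The resulting $g$ is small far from the corners (Section~\ref{sec:return}).
\item A substitute for $e^{2\pi i\nu}\ne1$ and $e^{2\pi i\mu}\ne1$. If $g$ were small near a corner, a limit would be an entire map with one corner and an exact symmetry on a half-plane; there is no such map (Section~\ref{sec:rigid}).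
\item The minimum principle, as above (Section~\ref{sec:proof}).
\end{itemize}

The model also shows how the obstruction disappears at the ends of the ranges of $\nu$ and $\mu$. For $p=0$ and $q$ coprime to $m$, the map $(z^m,1+bz^q)$ is injective. For $q=2m$ and $p$ coprime to $m$, the map $(z^m,z^p+bz^{2m})$ is the image of the injective map $(z^m,z^p)$ under the automorphism $(X,Y)\mapsto(X,Y+bX^2)$. Iterating this second device gives the embeddings of Theorem~\ref{thm:slow}.

\section{The return map on a long strip}\label{sec:return}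

Suppose $|F(u)|$ is comparable to $e^x$ on a wide vertical strip and write $F=e^uB$. Then $B$ is bounded above and below, so far from the edges it varies slowly, and $F(u+2\pi i)$ is close to $F(u)$ relative to $e^x$. We ask how far $F$ is from taking the value $F(u)$ again near $u+2\pi i$. The equation $F(u+2\pi i+\eta)=F(u)$ consists of two scalar equations for one unknown $\eta$. We solve the equation in the direction of $B$ and call the remainder $g$. To split the equation we need a second vector field $V$ independent of $B$. It must be holomorphic, so that $\log|g|$ is harmonic, and bounded by a constant that does not depend on the width of the strip. This is what the corona theorem provides.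

\begin{quote}
\textbf{Corona theorem} (Carleson \cite{Car}). For each $\delta>0$ there is a constant $c(\delta)$ with the following property. If $g_1,g_2$ are holomorphic on $\mathbb{D}$, $|g_1|,|g_2|\le1$ and $|g_1|^2+|g_2|^2\ge\delta^2$, then there are holomorphic $h_1,h_2$ on $\mathbb{D}$ with $g_1h_1+g_2h_2=1$ and $|h_1|,|h_2|\le c(\delta)$.
\end{quote}

\noindent The statement is conformally invariant, so it holds in every strip with the same $c(\delta)$.

\begin{lemma}\label{lem:return}
For every $C>1$ there are constants $C_1>0$ and $K\ge16$ with the following property. Let $m\ge2$ and $L>2K$ be real numbers, and let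
\[
S=\{0<x<L\},\qquad S_K=\{K<x<L-K\},\qquad \rho(u)=\min(x,L-x).
\]
Let $F:S\to\mathbb{C}^2$ be holomorphic with period $2\pi im$, with $C^{-1}e^x\le|F(u)|\le Ce^x$, and such that $F(u)=F(u')$ only if $u-u'\in2\pi im\mathbb{Z}$. Then there are holomorphic $V:S\to\mathbb{C}^2$ and $\eta,g:S_K\to\mathbb{C}$ such that
\begin{equation}\label{eq:return}
F\bigl(u+2\pi i+\eta(u)\bigr)-F(u)=e^u g(u)V(u)\qquad(u\in S_K),
\end{equation}
\begin{equation}\label{eq:returnbounds}
|V|\le C_1,\qquad |\eta|\le K/\rho<1,\qquad |g|\le44C^2/\rho ,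
\end{equation}
the function $g$ has no zeros, and $|g|$ has period $2\pi im$.
\end{lemma}

\begin{proof}
Let $B(u)=e^{-u}F(u)$. Then $C^{-1}\le|B|\le C$ and $B(u+2\pi im)=e^{-2\pi im}B(u)$.

\emph{The field $V$.} Apply the corona theorem to the components of $B/C$ with $\delta=C^{-2}$, and put $V_0=(h_2,-h_1)/C$. Then $\det(V_0,B)=(h_1B_1+h_2B_2)/C=1$ and $|V_0|\le C_1:=\sqrt2\,c(C^{-2})/C$. The field $V_0$ need not respect the period, and we want $|g|$ to be periodic in order to use the minimum principle in an unbounded strip. So we average: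
\[
A_N(u)=\frac1N\sum_{k=0}^{N-1}e^{-2\pi imk}\,V_0(u+2\pi imk).
\]
Since $B(u+2\pi imk)=e^{-2\pi imk}B(u)$, each term has determinant $\det(V_0,B)(u+2\pi imk)=1$ with $B(u)$. Hence $\det(A_N,B)=1$ and $|A_N|\le C_1$. The sum telescopes under the period:
\[
e^{-2\pi im}A_N(u+2\pi im)-A_N(u)=\frac1N\bigl(e^{-2\pi imN}V_0(u+2\pi imN)-V_0(u)\bigr)\to0 .
\]
By Montel's theorem a subsequence of $A_N$ converges to a holomorphic $V$ with
\[
\det(V,B)=1,\qquad|V|\le C_1,\qquad V(u+2\pi im)=e^{2\pi im}V(u).
\]
Note that $1=|\det(V,B)|\le CC_1$. Put $K=160\,CC_1$.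

\emph{The correction $\eta$.} If $|h|\le\rho(u)/2$, every point of the segment from $u$ to $u+h$ is the center of a disk of radius $\rho(u)/2$ in $S$. Cauchy's estimate, applied to the inner products of $B$ with unit vectors, gives $|B'|\le2C/\rho(u)$ on the segment, so
\begin{equation}\label{eq:slowB}
|B(u+h)-B(u)|\le2C|h|/\rho(u)\qquad(|h|\le\rho(u)/2).
\end{equation}
Let $u\in S_K$ and $|\eta|\le1$. Then $|2\pi i+\eta|<8\le\rho(u)/2$. Since $F(u+2\pi i+\eta)=e^ue^\eta B(u+2\pi i+\eta)$, the coefficient of $B(u)$ in the decomposition \eqref{eq:frame} of $F(u+2\pi i+\eta)-F(u)$ is $e^u(E(u,\eta)-1)$, where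
\[
E(u,\eta)=e^\eta\det\bigl(V(u),B(u+2\pi i+\eta)\bigr)=e^\eta(1+r),\qquad|r|\le\frac{16\,CC_1}{\rho(u)}\le\frac1{10},
\]
by \eqref{eq:slowB}. We solve $E(u,\eta)=1$. For $|\eta|\le1$,
\[
|e^\eta-1|\ge|\eta|-\sum_{k\ge2}\frac{|\eta|^k}{k!}\ge(3-e)|\eta|\ge0.28\,|\eta| ,
\]
while $|(E-1)-(e^\eta-1)|=|e^\eta r|\le e/10<0.28$. By Rouch\'e's theorem on the circle $|\eta|=1$, the function $E(u,\cdot)-1$ has as many zeros in $|\eta|<1$ as $e^\eta-1$, namely one simple zero $\eta(u)$. The implicit function theorem gives a local holomorphic solution through each point $(u,\eta(u))$, which by uniqueness coincides with $\eta$; so $\eta$ is holomorphic on $S_K$. The factors $e^{\pm2\pi im}$ of $V$ and $B$ cancel, so $E(u+2\pi im,\eta)=E(u,\eta)$, and by uniqueness $\eta$ has period $2\pi im$. From $e^\eta-1=-e^\eta r$ we get $0.28\,|\eta|\le e|r|$, hence $|\eta|\le10|r|\le K/\rho$.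

\emph{The remainder $g$.} Put $\chi(u)=u+2\pi i+\eta(u)$. The $B$-coefficient of $F\circ\chi-F$ now vanishes, so \eqref{eq:frame} gives \eqref{eq:return} with
\[
g=e^{-u}\det(F\circ\chi-F,\,B)=e^{\eta}\det(B\circ\chi,\,B)=e^\eta\det(B\circ\chi-B,\,B).
\]
By \eqref{eq:slowB}, $|g|\le e\cdot(16C/\rho)\cdot C\le44C^2/\rho$. Since $\chi(u+2\pi im)=\chi(u)+2\pi im$, the middle expression gives $g(u+2\pi im)=e^{-4\pi im}g(u)$. Finally, $g(u)=0$ would give $F(\chi(u))=F(u)$ with $0<2\pi-1\le|\chi(u)-u|<8<2\pi m$, which the injectivity hypothesis excludes.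
\end{proof}

The last line is the only place in the proof of Theorem~\ref{thm:obstruction} where injectivity and the condition $m\ge2$ are used. For $m=1$ the translation by $2\pi i$ is the period itself, and $g\equiv0$.

\section{Entire maps with one corner}\label{sec:rigid}

Seen from a corner, with $L_j$ and $\lambda_j$ tending to infinity, the rescaled maps converge to entire maps whose growth has two slopes. The next lemma says that such a map cannot have $g\equiv0$ on the side where the slope is $1$.

\begin{lemma}\label{lem:rigid}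
Let $C>1$ and $K\ge2$, and let $F:\mathbb{C}\to\mathbb{C}^2$ be entire with $C^{-1}e^{\theta(x)}\le|F(u)|\le Ce^{\theta(x)}$ on $\mathbb{C}$, where either
\begin{itemize}
\item[\textup{(i)}] $\theta(x)=\max(\nu x,x)$ with $0<\nu<1$, in which case put $\sigma=1$; or
\item[\textup{(ii)}] $\theta(x)=\max(x,\mu x)$ with $1<\mu<2$, in which case put $\sigma=-1$.
\end{itemize}
Then there is no holomorphic function $\eta$ on $\{\sigma x>K\}$ with $|\eta(u)|\le K/|x|$ and $F(u+2\pi i+\eta(u))=F(u)$.
\end{lemma}

The lemma fails at the ends of both ranges, with $\eta=0$: take $F=(1,e^u)$ for $\nu=0$, $F=(e^u,e^{2u})$ for $\mu=2$, and $F=(e^u,0)$ for $\nu=1$ or $\mu=1$. The case $\eta=0$ also contains the idea of the proof. Then $F(u)=H(e^u)$ with $H$ holomorphic on $\mathbb{C}\setminus\{0\}$, and in case (i) the bounds $|H(q)|\le C|q|$ near $\infty$ and $|H(q)|\le C|q|^\nu$ near $0$ leave only the term $H_1q$ in the Laurent series, which has the wrong size near $0$. In general the symmetry is not a translation and is defined only on a half-plane. We conjugate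 it to the translation by $2\pi i$ there, use a Laurent expansion to find a linear form that is small on $F$ on the half-plane, and finish with Liouville's theorem in the whole plane.

We shall use one estimate several times: if $h$ is holomorphic on the open disk of radius $R$ about $u$ and $|\operatorname{Re}h|\le\kappa$ there, then
\begin{equation}\label{eq:realpart}
|h'(u)|\le2\kappa/R .
\end{equation}
Indeed, inserting the Taylor series of $h$ at $u$ gives $h'(u)=\frac1{\pi R'}\int_0^{2\pi}\operatorname{Re}h(u+R'e^{it})\,e^{-it}\,dt$ for $R'<R$.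

\begin{proof}[Proof of Lemma~\ref{lem:rigid}]
Let $\Pi_t=\{\sigma x>t\}$. In both cases $\theta(x)=x$ on $\Pi_0$. Suppose that $\eta$ exists; then $|\eta|<1$ on $\Pi_K$. Put $\chi(u)=u+2\pi i+\eta(u)$ and $\kappa=2\log C>0$.

\emph{Step 1: orbits stay near vertical lines.} A priori the corrections $\eta$ could add up along an orbit of $\chi$ and carry it out of $\Pi_K$. The two-sided bound on $|F|$ prevents this, because $F$ is constant along orbits. Let $u\in\Pi_{K+\kappa}$ and suppose that $u,\chi(u),\dots,\chi^k(u)$ are defined and lie in $\Pi_K$. Then $u'=\chi^{k+1}(u)$ is defined, lies in $\Pi_{K-1}\subset\Pi_0$, and $F(u')=F(u)$. So $C^{-1}e^{x'}\le Ce^{x}$ and $C^{-1}e^{x}\le Ce^{x'}$ for $x'=\operatorname{Re}u'$, that is, $|x'-x|\le\kappa$, and $u'\in\Pi_K$. By induction all iterates are defined on $\Pi_{K+\kappa}$, take values in $\Pi_K$, and satisfy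
\begin{equation}\label{eq:orbits}
|\operatorname{Re}\chi^k(u)-x|\le\kappa\qquad(k\ge0).
\end{equation}

\emph{Step 2: a solution of $v\circ\chi=v+2\pi i$.} We average the iterates. Fix $u_0\in\Pi_{K+\kappa}$ and let
\[
v_N=\frac1N\sum_{k=0}^{N-1}\chi^k-it_N\quad\text{on }\Pi_{K+\kappa},
\]
with $t_N\in\mathbb{R}$ chosen so that $v_N(u_0)-u_0$ is real. By \eqref{eq:orbits}, $|\operatorname{Re}(v_N-u)|\le\kappa$. By \eqref{eq:realpart} the derivatives of $v_N-u$ are locally uniformly bounded, and $|v_N(u_0)-u_0|\le\kappa$; so a subsequence of $v_N$ converges locally uniformly to a holomorphic $v$ with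
\begin{equation}\label{eq:vclose}
|\operatorname{Re}v(u)-x|\le\kappa\qquad(u\in\Pi_{K+\kappa}).
\end{equation}
If $u\in\Pi_{K+2\kappa}$, then $\chi(u)\in\Pi_{K+\kappa}$ and
\[
v_N(\chi(u))-v_N(u)=\frac{\chi^N(u)-u}{N}=2\pi i+\frac1N\sum_{k=0}^{N-1}\eta(\chi^k(u)).
\]
The real part of the middle expression has modulus at most $\kappa/N$, and the last average has modulus at most $K/(|x|-\kappa)$. In the limit, $v\circ\chi-v=2\pi i+c$ on $\Pi_{K+2\kappa}$, where $c$ is holomorphic, purely imaginary, and $|c(u)|\le K/(|x|-\kappa)$. A purely imaginary holomorphic function on a half-plane is constant, and the decay of the bound makes the constant $0$. Thus $v\circ\chi=v+2\pi i$ on $\Pi_{K+2\kappa}$.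

\emph{Step 3: $v$ is a coordinate.} Let $h=v-u$ and $X=K+5\kappa$. By \eqref{eq:vclose} and \eqref{eq:realpart} with $R=4\kappa$, we have $|h'|\le\frac12$ on $\Pi_X$. As $\Pi_X$ is convex, $|h(u)-h(u')|\le\frac12|u-u'|$ there, and $v$ is injective on $\Pi_X$. Moreover $v(\Pi_X)\supset\Pi_{X+\kappa}$: for $p\in\Pi_{X+\kappa}$ the map $u\mapsto p-h(u)$ is a contraction of the closed half-plane $\{\sigma x\ge\sigma\operatorname{Re}p-\kappa\}\subset\Pi_X$ into itself, and its fixed point satisfies $v(u)=p$. Let $\omega:\Pi_{X+\kappa}\to\Pi_X$ be the restriction of the holomorphic inverse of $v|_{\Pi_X}$.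

Let $p\in\Pi_{X+\kappa}$. By Step 2, $\chi(\omega(p))\in\Pi_{K+\kappa}$ and $v(\chi(\omega(p)))=p+2\pi i$. By \eqref{eq:vclose} the real part of $\chi(\omega(p))$ is within $\kappa$ of $\operatorname{Re}p$, so $\chi(\omega(p))\in\Pi_X$, and injectivity gives $\chi(\omega(p))=\omega(p+2\pi i)$. Hence $F\circ\omega$ has period $2\pi i$, and
\[
F(\omega(p))=H(e^p),\qquad|H(q)|\le Ce^\kappa|q|,
\]
where $H$ is holomorphic on $\{|q|>e^{X+\kappa}\}$ in case (i) and on $\{0<|q|<e^{-X-\kappa}\}$ in case (ii); the bound holds because $|F(\omega(p))|\le Ce^{\operatorname{Re}\omega(p)}$ and $|\operatorname{Re}\omega(p)-\operatorname{Re}p|\le\kappa$. Let $Y=X+2\kappa+1$. If $u\in\Pi_Y$, then $v(u)\in\Pi_{X+\kappa+1}$ and $u=\omega(v(u))$, so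
\[
F(u)=H(e^{v(u)})\qquad(u\in\Pi_Y).
\]

\emph{Step 4: $F$ maps into a line.} In case (i), the Laurent series of $H$ shows that $H(q)-H_1q$ is bounded on $\{|q|\ge e^{X+\kappa+1}\}$ for some $H_1\in\mathbb{C}^2$. Here the dimension enters: there is a non-zero linear form $\xi$ on $\mathbb{C}^2$ with $\xi(H_1)=0$. Then $\xi(F)$ is bounded on $\{x>Y\}$, and it is bounded on $\{x\le Y\}$ because $\theta$ is increasing. By Liouville's theorem $\xi(F)$ is constant, and the constant is $0$ because $|F|\le Ce^{\nu x}\to0$ as $x\to-\infty$; this uses $\nu>0$.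

In case (ii), the singularity of $H$ at $0$ is removable, $H(0)=0$, and $|H(q)-H_1q|\le C'|q|^2$ for $|q|\le e^{-X-\kappa-1}$. Choose $\xi\ne0$ with $\xi(H_1)=0$. Then $\xi(F)e^{-2u}$ is bounded on $\{x<-Y\}$, since $|e^{v(u)}|\le e^{\kappa}e^x$. It is bounded on $\{-Y\le x\le0\}$, and it is $O(e^{(\mu-2)x})$ on $\{x\ge0\}$. As $\mu<2$, it is a bounded entire function tending to $0$ as $x\to+\infty$, so $\xi(F)\equiv0$.

\emph{Step 5: a line admits no corner.} In both cases $F$ is zero-free with values in the line $\ker\xi$, so $F=e^{\gamma}b$ with $b\in\mathbb{C}^2\setminus\{0\}$ and $\gamma$ entire. The function $\operatorname{Re}\gamma-\theta(x)$ is bounded, so $|\operatorname{Re}\gamma(u)|\le M(1+|u|)$ for some $M$. By \eqref{eq:realpart}, $|\gamma'(u)|\le2M(1+|u|+R)/R$ for every $R$, so $|\gamma'|\le2M$, and $\gamma'$ is a constant. Thus $\operatorname{Re}\gamma$ is an affine function of $(x,y)$, and on the real axis $\theta(x)-\alpha x$ is bounded for some real $\alpha$. This is impossible, since $\theta$ has different slopes at $-\infty$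 and $+\infty$; this uses $\nu\ne1$ and $\mu\ne1$.
\end{proof}

\section{Proof of Theorem~\ref{thm:obstruction}}\label{sec:proof}

Suppose that $f$ is injective and holomorphic with $C^{-1}w\le|f|\le Cw$, $C>1$. Let $C_1$ and $K$ be the constants of Lemma~\ref{lem:return}, and discard the finitely many $j$ with $L_j\le2K+2$. Put
\[
F_j(u)=e^{-\varphi(a_j)}f(e^{a_j+u/m_j}),\qquad\theta_j(x)=\varphi(a_j+x/m_j)-\varphi(a_j)\qquad(x<m_j|a_j|).
\]
Then $C^{-1}e^{\theta_j(x)}\le|F_j(u)|\le Ce^{\theta_j(x)}$. We have $m_j|a_j|=L_j+m_j|b_j|>L_j+\lambda_j$, and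
\[
\theta_j(x)=
\begin{cases}
\nu x,&-\lambda_j\le x\le0,\\
x,&0\le x\le L_j,\\
L_j+\mu(x-L_j),&L_j\le x\le L_j+\lambda_j .
\end{cases}
\]
The map $F_j$ has period $2\pi im_j$, and by injectivity of $f$, $F_j(u)=F_j(u')$ only if $u-u'\in2\pi im_j\mathbb{Z}$. Lemma~\ref{lem:return}, applied on the strip $0<x<L_j$, yields $V_j,\eta_j,g_j$ satisfying \eqref{eq:return} and \eqref{eq:returnbounds}.

\medskip
\noindent\emph{Claim. There is $c>0$ such that, for all large $j$, $|g_j|\ge c$ on the lines $x=K+1$ and $x=L_j-K-1$.}
\medskip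

Suppose the claim fails on the left lines. Then along a subsequence there are $y_j\in\mathbb{R}$ with $g_j(K+1+iy_j)\to0$. Put $\tilde F_j(u)=e^{-iy_j}F_j(u+iy_j)$, and let $\tilde V_j,\tilde\eta_j,\tilde g_j$ be $V_j,\eta_j,g_j$ evaluated at $u+iy_j$. Multiplying \eqref{eq:return} at the point $u+iy_j$ by $e^{-iy_j}$ gives
\begin{equation}\label{eq:tilde}
\tilde F_j\bigl(u+2\pi i+\tilde\eta_j(u)\bigr)-\tilde F_j(u)=e^u\tilde g_j(u)\tilde V_j(u)
\end{equation}
for $K<x<L_j-K$. Since $\lambda_j,L_j\to\infty$, on each bounded interval $\theta_j$ eventually equals $\theta(x)=\max(\nu x,x)$. By Montel's theorem, along a further subsequence $\tilde F_j\to F$ locally uniformly on $\mathbb{C}$, with $C^{-1}e^\theta\le|F|\le Ce^\theta$, and $\tilde\eta_j\to\eta$, $\tilde g_j\to g$ locally uniformly on $\{x>K\}$. For fixed $u$ we have $\min(x,L_j-x)=x$ for large $j$, so $|\eta|\le K/x$. The functions $\tilde g_j$ are zero-free and $g(K+1)=0$, so $g\equiv0$ by Hurwitz's theorem: smallness at one point spreads to the whole half-plane. As $|\tilde V_j|\le C_1$,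 the right side of \eqref{eq:tilde} tends to $0$, and $F(u+2\pi i+\eta(u))=F(u)$ on $\{x>K\}$. This contradicts Lemma~\ref{lem:rigid}(i).

Suppose the claim fails on the right lines, so that $g_j(L_j-K-1+iy_j)\to0$ along a subsequence. Now put $\tilde F_j(u)=e^{-L_j-iy_j}F_j(u+L_j+iy_j)$, and evaluate $V_j,\eta_j,g_j$ at $u+L_j+iy_j$. Then \eqref{eq:tilde} holds for $-L_j+K<x<-K$. The modulus of $\tilde F_j$ is governed by $\theta_j(x+L_j)-L_j$, which equals $x$ on $[-L_j,0]$ and $\mu x$ on $[0,\lambda_j]$. Along a subsequence, $\tilde F_j\to F$ on $\mathbb{C}$ with $\theta(x)=\max(x,\mu x)$, and $\tilde\eta_j\to\eta$, $\tilde g_j\to g$ on $\{x<-K\}$ with $|\eta|\le K/|x|$ and $g(-K-1)=0$. Again $g\equiv0$, so $F(u+2\pi i+\eta(u))=F(u)$ on $\{x<-K\}$, in contradiction with Lemma~\ref{lem:rigid}(ii). The claim is proved.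

The function $\log|g_j|$ is harmonic on a neighborhood of the closed strip $K+1\le x\le L_j-K-1$ and periodic in $y$, so it attains a minimum on this strip. If the minimum is attained at an interior point, the function is constant; in any case it is attained on the boundary. Hence $|g_j|\ge c$ on the strip for large $j$. But on the line $x=L_j/2$ the bound \eqref{eq:returnbounds} gives $|g_j|\le88C^2/L_j\to0$. This contradiction proves Theorem~\ref{thm:obstruction}. \qed

\begin{remark}
The proof uses $\varphi$ only on the three intervals named in the theorem. The condition $\lambda_j\to\infty$ makes the growth of the limit maps known on all of $\mathbb{C}$, as Liouville's theorem requires; $L_j\to\infty$ is used for this purpose and again in the last line.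
\end{remark}

\section{Explicit weights}\label{sec:weights}

\begin{proof}[Proof of Corollary~\ref{cor:explicit}(a)]
The series defining $s_j$ converges because $L_i\le L_0+i$, and $s_j$ increases to $0$. The slopes $0,1,\frac32,\dots$ of $\varphi$ increase, so $\varphi$ is convex and non-decreasing. Its increment over $[s_j,s_{j+1}]$ is $(3/2)^j(2/3)^jL_j=L_j\ge1$, so it is unbounded. For $j\ge2$ put $m_j=(3/2)^j\ge2$, $a_j=s_j$, $b_j=s_{j+1}$, $\nu=\frac23$, $\mu=\frac32$; then $m_j(b_j-a_j)=L_j\to\infty$. The neighboring intervals $[s_{j-1},s_j]$ and $[s_{j+1},s_{j+2}]$ carry the slopes $\nu m_j$ and $\mu m_j$, and their lengths multiplied by $m_j$ are $\frac32L_{j-1}$ and $\frac23L_{j+1}$. So $\lambda_j=\min(\frac32L_{j-1},\frac23L_{j+1})\to\infty$ is admissible, with $b_j+\lambda_j/m_j\le s_{j+2}<0$. Theorem~\ref{thm:obstruction} applies.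
\end{proof}

From $\sum_{p\ge0}(2/3)^p=3$, $\sum_{p\ge0}p\,(2/3)^p=6$ and $L_k\le L_{k+p}\le L_k+p$ we get
\begin{equation}\label{eq:sk}
3L_k\,(2/3)^k\le|s_k|\le(3L_k+6)\,(2/3)^k .
\end{equation}
For $L_j=j+1$ the upper bound is an equality, $|s_j|=(3j+9)(2/3)^j$, and $\varphi(s_j)=j(j+1)/2$. Hence this weight satisfies $\log w(1-\delta)\sim\frac12\bigl(\log\frac1\delta\big/\log\frac32\bigr)^2$ as $\delta\to0$.

\begin{proof}[Proof of Corollary~\ref{cor:explicit}(b)]
The points $s_j$ approach $0$ essentially geometrically, so halving $\delta$ crosses a bounded number of intervals, each of which multiplies $w$ by $e^{L_i}$. It remains to let $L_j$ grow slowly.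

For any sequence as in (a), \eqref{eq:sk} and $L_{k+9}\le L_k+9$ give
\[
\frac{|s_{k+9}|}{|s_k|}\le(2/3)^9\,\frac{3L_k+33}{3L_k}\le12\,(2/3)^9<\frac12 .
\]
So $|s_{j+19}|<|s_{j+1}|/4$, and $s\in[s_j,s_{j+1}]$ implies $s/4<s_{j+19}$ and
\[
\varphi(s/4)-\varphi(s)\le\varphi(s_{j+19})-\varphi(s_j)=\sum_{i=j}^{j+18}L_i\le19(L_j+18).
\]
Let $\delta\le\frac12$ be small and $s=\log(1-\delta)\in[s_j,s_{j+1}]$. Then $\delta\le|s|\le2\delta$, so $\log(1-\delta/2)\le-\delta/2\le s/4$, and
\begin{equation}\label{eq:doubling}
\log w(1-\delta/2)-\log w(1-\delta)\le19(L_j+18),\qquad\frac1\delta\ge\frac1{|s_j|}\ge\frac{(3/2)^j}{3L_j+6}.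
\end{equation}
Extend $\Lambda$ by $1$ to $(0,1)$, and let $q_j=(3/2)^j/(3j+9)$; this sequence increases to $\infty$, as $q_{j+1}/q_j=(3j+9)/(2j+8)>1$. Put $L_0=1$, and let $L_{j+1}=L_j+1$ if $19(L_j+19)\le\log\Lambda(q_{j+1})$, and $L_{j+1}=L_j$ otherwise. Since $\Lambda(q_j)\to\infty$, the sequence is not eventually constant, so $L_j\to\infty$. The inequality $19(L_j+18)\le\log\Lambda(q_j)$ holds at each index $j$ with $L_j=L_{j-1}+1$, and it persists while $L_j$ stays constant, because $\Lambda(q_j)$ is non-decreasing; so it holds for all large $j$. Finally $L_j\le j+1$, so $1/\delta\ge q_j$ in \eqref{eq:doubling}, and $19(L_j+18)\le\log\Lambda(1/\delta)$ for small $\delta$.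
\end{proof}

\begin{remark}
Theorem~\ref{thm:obstruction} cannot be applied to a doubling weight. Suppose $w$ is log-convex and $w(1-\delta/2)\le A\,w(1-\delta)$ for $0<\delta<1$. With $1-\delta=e^s$ we have $e^{s/2}=\sqrt{1-\delta}\le1-\delta/2$, so $\varphi(s/2)-\varphi(s)\le\log A$. If $\varphi$ has slope $m$ on $[a,b]$, convexity gives $\varphi(a/2)-\varphi(a)\ge m|a|/2\ge m(b-a)/2$, so the numbers $L_j$ would be bounded by $2\log A$.
\end{remark}

\section{Embeddings for slowly growing weights}\label{sec:slow}

A \emph{shear} is an automorphism of $\mathbb{C}^2$ that adds to one coordinate a polynomial in the other. Starting from the line $z\mapsto(z,0)$ we apply shears alternately in the two coordinates. Each one is negligible where the map is smaller than a threshold $R_{i+1}$ and dominant beyond it. The first step gives $(z,\,R_1(z/R_1)^{l_1})$, of size $|z|$ for $|z|\le R_1$ and of size $R_1|z/R_1|^{l_1}$ beyond. The second adds $R_2(Y/R_2)^{l_2}$, with $Y$ the second coordinate, to the first coordinate; this takes effect at $|z|=R_1(R_2/R_1)^{1/l_1}$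 and raises the degree to $l_1l_2$. Each degree is an integer multiple, at least double, of the previous one, as in the last example of Section~\ref{sec:model}.

Two difficulties arise. The sequence converges on a domain $\Omega$ that is not a disk, so after composing with a Riemann map we must know at what distance from the unit circle the map reaches a given size; this is a question about the Green function of $\Omega$. And a limit of injective maps into $\mathbb{C}^2$ need not be injective.

In Sections~\ref{sub:domain}--\ref{sub:green}, $Q\ge10^4$ is a real number and $l_1,l_2,\dots$ are arbitrary integers $\ge2$. They are adapted to the weight in Section~\ref{sub:end}. Put $R_i=Q^i$, $\varepsilon=2/\sqrt Q\le0.02$, $n_0=1$, $n_i=l_1\cdots l_i$, and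
\[
P_{-1}=0,\qquad P_0=z,\qquad P_{i+1}=P_{i-1}+R_{i+1}\,(P_i/R_{i+1})^{l_{i+1}}\quad(i\ge0).
\]
By induction $P_i$ is a polynomial of degree $n_i$ with $P_i(0)=0$ for $i\ge0$. Let
\[
\tau_i=|P_i|/R_{i+1},\qquad\Omega_i=\{\tau_i<1\},\qquad\Omega=\bigcup_{i\ge0}\Omega_i .
\]
Each $\Omega_i$ is a bounded open set, and $\Omega_0$ is the disk $|z|<R_1$.

\subsection{The domain}\label{sub:domain}

The size of $P_{i+1}$ can be read off from $\tau_i$ once we know that the term $P_{i-1}$ is negligible where the power of $P_i$ is not.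

\begin{lemma}\label{lem:sizes}
For all $i\ge0$ and at every point of $\mathbb{C}$:
\begin{itemize}
\item[\textup{(a)}] if $\tau_i\ge1$, then $|P_{i-1}|\le\varepsilon|P_i|$;
\item[\textup{(b)}] if $\tau_i\le1$, then $|P_{i+1}|\le(1+\varepsilon)R_{i+1}$;
\item[\textup{(c)}] if $\tau_i\ge1$, then $(1-\varepsilon)\tau_i^{l_{i+1}}\le|P_{i+1}|/R_{i+1}\le(1+\varepsilon)\tau_i^{l_{i+1}}$.
\end{itemize}
\end{lemma}

\begin{proof}
Statement (a) holds for $i=0$ since $P_{-1}=0$. Assume (a) for some $i$. Where $\tau_i=1$, in particular on $\partial\Omega_i$, it gives $|P_{i-1}|\le\varepsilon R_{i+1}$, and by the maximum principle this bound holds on $\Omega_i$; (b) follows. Where $\tau_i\ge1$ we have $|P_{i-1}|\le\varepsilon\tau_iR_{i+1}\le\varepsilon\tau_i^{l_{i+1}}R_{i+1}$, which gives (c). To prove (a) for $i+1$, let $\tau_{i+1}\ge1$, that is, $|P_{i+1}|\ge QR_{i+1}$. By (b), $\tau_i>1$. If $\tau_i\le2\sqrt Q$, then $\varepsilon|P_{i+1}|\ge2\sqrt Q\,R_{i+1}\ge|P_i|$. If $\tau_i>2\sqrt Q$, then by (c) $\varepsilon|P_{i+1}|\ge\frac2{\sqrt Q}\cdot\frac12\tau_i^2R_{i+1}\ge\tau_iR_{i+1}=|P_i|$.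
\end{proof}

\begin{lemma}\label{lem:domain}
We have $\overline{\Omega_i}\subset\Omega_{i+1}$ for all $i\ge0$, and $\Omega$ is a bounded simply connected domain. Moreover, for $k\ge0$,
\begin{equation}\label{eq:sandwich}
\{\tau_k\le T_k\}\subset\Omega\subset\{\tau_k<T_k'\},\qquad T_k=(Q/2)^{1/l_{k+1}},\quad T_k'=(3Q^2)^{1/l_{k+1}} .
\end{equation}
\end{lemma}

\begin{proof}
By Lemma~\ref{lem:sizes}(b), $\tau_i\le1$ implies $|P_{i+1}|<R_{i+2}$, which is the first inclusion. By (c), all zeros of $P_{i+1}$ lie in $\Omega_i$. Every component $U$ of $\Omega_{i+1}$ contains such a zero: otherwise the maximum principle for $1/P_{i+1}$, with $|P_{i+1}|=R_{i+2}$ on $\partial U$, would give $|P_{i+1}|\ge R_{i+2}$ in $U$. So every component of $\Omega_{i+1}$ meets $\Omega_i$, and if $\Omega_i$ is connected, then so is $\Omega_{i+1}$. By induction all $\Omega_i$ are connected. By the maximum principle for $P_i$, the inside of a Jordan curve in $\Omega_i$ lies in $\Omega_i$, so $\Omega_i$ is simply connected. A closed curve in $\Omega$ lies in some $\Omega_i$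 by compactness, so $\Omega$ is simply connected.

If $\tau_k\le1$, the point lies in $\Omega_{k+1}$ as shown above; if $1\le\tau_k\le T_k$, then $|P_{k+1}|\le(1+\varepsilon)(Q/2)R_{k+1}<R_{k+2}$ by (c), and again it lies in $\Omega_{k+1}$. This is the left inclusion in \eqref{eq:sandwich}. For the right one, note first that $\tau_k\ge2Q$ implies $\tau_{k+1}\ge(1-\varepsilon)\tau_k^2/Q\ge2Q$; such a point lies in no $\Omega_i$ with $i\ge k$, hence not in $\Omega$. If $\tau_k\ge T_k'$, then $\tau_{k+1}\ge(1-\varepsilon)\,3Q^2/Q\ge2Q$, so the point is not in $\Omega$. The case $k=0$ shows that $\Omega$ is bounded.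
\end{proof}

\subsection{The limit map and its size}\label{sub:map}

\begin{lemma}\label{lem:map}
On $\Omega_i$ we have $|P_k|\le3R_{i+1}$ for $k\ge i$, and
\begin{equation}\label{eq:increments}
|P_{k+1}-P_{k-1}|\le9R_{i+1}\,Q^{-(k-i)}\qquad(k\ge i+1).
\end{equation}
The limits $E=\lim P_{2k}$ and $O=\lim P_{2k+1}$ exist locally uniformly on $\Omega$, and $f=(E,O)$ satisfies
\begin{equation}\label{eq:growth}
\tfrac12R_{i+1}\le|f|\le5R_{i+2}\quad\text{on }\Omega_{i+1}\setminus\Omega_i\qquad(i\ge0).
\end{equation}
The map $f:\Omega\to\mathbb{C}^2$ is proper.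
\end{lemma}

\begin{proof}
On $\Omega_i$, $|P_i|$ and $|P_{i+1}|$ are at most $2R_{i+1}$. Let $k\ge i+1$ and suppose $|P_j|\le3R_{i+1}$ for $i\le j\le k$. For $i+1\le j\le k$ we have $|P_j|/R_{j+1}\le3/Q<1$ and $l_{j+1}\ge2$, so
\[
|P_{j+1}-P_{j-1}|=R_{j+1}\Bigl(\frac{|P_j|}{R_{j+1}}\Bigr)^{l_{j+1}}\le R_{j+1}\Bigl(\frac{3R_{i+1}}{R_{j+1}}\Bigr)^2=9R_{i+1}Q^{-(j-i)} .
\]
These bounds add up to at most $9R_{i+1}/(Q-1)<R_{i+1}$, so $|P_{k+1}|\le3R_{i+1}$. This proves the first two statements by induction. Convergence is uniform on each $\Omega_i$, and every compact subset of $\Omega$ lies in some $\Omega_i$.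

On $\Omega_{i+1}$ both components of $f$ are bounded by $3R_{i+2}$, and $3\sqrt2<5$. For the lower bound in \eqref{eq:growth}, take a point of $\Omega_{i+1}\setminus\Omega_i$ and use \eqref{eq:increments} with $i+1$ in place of $i$: $|P_{k+1}-P_{k-1}|\le9R_{i+2}Q^{-(k-i-1)}$ for $k\ge i+2$. We show that one of $P_{i+1}$, $P_i$ is large and is not cancelled by later increments.

If $|P_{i+1}|\ge20R_{i+1}$, the component of $f$ with the parity of $i+1$ differs from $P_{i+1}$ by the increments with $k=i+2,i+4,\dots$, hence by at most $9R_{i+2}(Q^{-1}+Q^{-3}+\cdots)\le10R_{i+1}$. So $|f|\ge10R_{i+1}$.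

If $|P_{i+1}|<20R_{i+1}$, then $|P_{i+2}-P_i|\le R_{i+2}(20/Q)^2=400R_{i+1}/Q$, and the increments with $k=i+3,i+5,\dots$ add at most $9R_{i+2}(Q^{-2}+Q^{-4}+\cdots)\le10R_{i+1}/Q$. So the component with the parity of $i$ differs from $P_i$ by at most $410R_{i+1}/Q\le\frac12R_{i+1}$, and $|P_i|\ge R_{i+1}$ outside $\Omega_i$.

By \eqref{eq:growth}, $|f|\ge\frac12R_{i+1}$ on $\Omega\setminus\Omega_i$. So the preimage of a compact set is a relatively closed subset of $\Omega$ contained in one of the compact sets $\overline{\Omega_i}\subset\Omega$.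
\end{proof}

\subsection{Injectivity of the limit}\label{sub:inj}

The maps $(z^2,z/k)$ are injective immersions and converge to $(z^2,0)$, so injectivity can be lost in the limit. In this example the bad pairs $(z,\zeta)$ form the curve $\zeta=-z$, which projects onto the whole $z$-plane. We show that this is the only way in which a proper limit can fail, and then check that the point $z=0$ belongs to no bad pair. Three standard facts of several complex variables are needed.
\begin{itemize}
\item \emph{Hurwitz--Rouch\'e theorem.} If holomorphic maps $\Delta_k:U\to\mathbb{C}^2$ on an open set $U\subset\mathbb{C}^2$ converge locally uniformly to $\Delta$ and $p$ is an isolated zero of $\Delta$, then each neighborhood of $p$ contains a zero of $\Delta_k$ for all large $k$.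
\item \emph{Irreducible components.} An analytic subset $Z$ of a domain $U\subset\mathbb{C}^2$, that is, a closed set locally given by holomorphic equations, is a locally finite union of irreducible components. Each is a connected analytic subset of $U$, and is either an isolated point of $Z$ or an infinite set.
\item \emph{Remmert's proper mapping theorem.} The image of an analytic set under a holomorphic map whose restriction to the set is proper is analytic. An analytic subset of a plane domain is discrete or the whole domain.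
\end{itemize}

\begin{lemma}\label{lem:inj}
The map $f:\Omega\to\mathbb{C}^2$ is an injective immersion, and $E(z)\ne0$ for $z\in\Omega_0\setminus\{0\}$.
\end{lemma}

\begin{proof}
We begin near $0$. On $\Omega_0$, \eqref{eq:increments} with $i=0$ and $k=1,3,\dots$ gives $|E(z)-z|\le9R_1(Q^{-1}+Q^{-3}+\cdots)\le10R_1/Q$. As $E(0)=0$, Schwarz's lemma gives $|E(z)-z|\le\frac{10}{Q}|z|$ on $\Omega_0$. Hence $E'(0)\ne0$, and $E$ has no zero in $\Omega_0\setminus\{0\}$. Outside $\Omega_0$ we have $|f|\ge R_1/2$. So $f'(0)\ne0$, and $f(\zeta)\ne f(0)=0$ for $\zeta\in\Omega\setminus\{0\}$.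

Let $f^{(k)}$ be the pair formed by $P_{k-1}$ and $P_k$, with the even index first. Then $f^{(0)}=(z,0)$, and $f^{(k+1)}$ arises from $f^{(k)}$ by a shear, so each $f^{(k)}$ is an injective immersion of $\mathbb{C}$. Equivalently, the difference quotient
\[
\Delta_k(z,\zeta)=\frac{f^{(k)}(z)-f^{(k)}(\zeta)}{z-\zeta}\quad(z\ne\zeta),\qquad\Delta_k(z,z)=(f^{(k)})'(z),
\]
has no zeros. Let $\Delta$ be the difference quotient of $f$ on $\Omega\times\Omega$. If $\Gamma$ is a cycle in $\Omega$ that winds once around a compact set $M\subset\Omega$ and is disjoint from it, then $\Delta(z,\zeta)=\frac1{2\pi i}\int_\Gamma\frac{f(t)\,dt}{(t-z)(t-\zeta)}$ for $z,\zeta\in M$, and likewise for $\Delta_k$. So these maps are holomorphic, and $\Delta_k\to\Delta$ locally uniformly on $\Omega\times\Omega$. By the Hurwitz--Rouch\'e theorem the analytic set $Z=\{\Delta=0\}$ has no isolated points.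

Suppose $Z\ne\emptyset$ and let $Z_1$ be an irreducible component; it is connected and infinite. Let $\pi:Z_1\to\Omega$, $\pi(z,\zeta)=z$. On $Z$ we have $f(\zeta)=f(z)$. So for compact $M\subset\Omega$ the closed set $\pi^{-1}(M)$ lies in $M\times f^{-1}(f(M))$, which is compact because $f$ is proper; thus $\pi$ is proper. The fiber over $z$ lies in $\{z\}\times f^{-1}(f(z))$, and $f^{-1}(f(z))$ is compact and discrete ($f$ is not constant), hence finite. By Remmert's theorem $\pi(Z_1)$ is discrete or equal to $\Omega$. If it were discrete, it would be one point, by connectedness, and $Z_1$ would be a single fiber, which is finite. So $\pi(Z_1)=\Omega$, and $\Delta(0,\zeta_0)=0$ for some $\zeta_0$. This means $f'(0)=0$ or $f(\zeta_0)=f(0)$ with $\zeta_0\ne0$, and both were excluded above. Therefore $Z=\emptyset$.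
\end{proof}

\subsection{The Green function}\label{sub:green}

Let $\psi:\mathbb{D}\to\Omega$ be a Riemann map with $\psi(0)=0$, and let $G(z)=-\log|\psi^{-1}(z)|$. This function is positive and harmonic on $\Omega\setminus\{0\}$, tends to $+\infty$ at $0$ and to $0$ at $\partial\Omega$; when it is small, it is comparable to $1-|\psi^{-1}(z)|$. We estimate it on the level sets
\[
\Gamma_j=\{|P_j|=2R_j\},\qquad\alpha_j=\min_{\Gamma_j}G,\qquad\beta_j=\max_{\Gamma_j}G\qquad(j\ge1),
\]
which are compact subsets of $\Omega_j\setminus\{0\}$. The natural comparison function outside $\Gamma_j$ is $\log|P_j|$. Between $\Gamma_j$ and $\partial\Omega$ it increases by about $\log Q$, and by \eqref{eq:sandwich} both $\Gamma_{j+1}$ and $\partial\Omega$ lie in the last part of this range, of length about $(\log Q)/l_{j+1}$. So $G$ should drop by a factor of about $l_{j+1}$ from $\Gamma_j$ to $\Gamma_{j+1}$, and be of order $1/n_j$ on $\Gamma_j$, up to the accumulated loss of a constant factor per step.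

\begin{lemma}\label{lem:green}
For $j\ge1$,
\[
\alpha_j\ge4^{-(j-1)}\,\frac{\log(Q/4)}{n_j},\qquad\beta_j\le3^{j-1}\,\frac{\log(3Q^2)}{n_j}.
\]
For $i\ge1$ and $z\in\Omega_{i+1}\setminus\Omega_i$ we have $\alpha_{i+2}\le G(z)\le\beta_i$.
\end{lemma}

\begin{proof}
\emph{The case $j=1$.} By \eqref{eq:sandwich} with $k=0$, the domain $\Omega$ contains the disk $|z|<T_0R_1$ and is contained in the disk $|z|<T_0'R_1$. Schwarz's lemma for $\psi^{-1}$ on the first disk and for $\psi$ into the second gives $\log(T_0R_1/|z|)\le G(z)\le\log(T_0'R_1/|z|)$ for $0<|z|<T_0R_1$. Since $P_1=R_1(z/R_1)^{n_1}$, the set $\Gamma_1$ is the circle $|z|=2^{1/n_1}R_1$, and both bounds follow.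

\emph{Position of $\Gamma_{j+1}$.} On $\Gamma_{j+1}$ we have $|P_{j+1}|=2R_{j+1}$. Lemma~\ref{lem:sizes}(b) gives $\tau_j>1$, and then (c) gives $\tau_j^{l_{j+1}}\le2/(1-\varepsilon)<3$. So
\begin{equation}\label{eq:gamma}
1<\tau_j<3^{1/l_{j+1}}<T_j\quad\text{on }\Gamma_{j+1}.
\end{equation}

\emph{Lower step.} The closure of $U=\{2R_j<|P_j|<T_jR_{j+1}\}$ lies in $\Omega\setminus\{0\}$ by \eqref{eq:sandwich}. The function $\alpha_j\log(T_j/\tau_j)/\log(T_jQ/2)$ is harmonic on $U$, equals $\alpha_j$ where $|P_j|=2R_j$ (there $\tau_j=2/Q$), and vanishes where $\tau_j=T_j$. It is at most $G$ on $\partial U$, hence on $U$. By \eqref{eq:gamma}, $\Gamma_{j+1}\subset U$ and $\log(T_j/\tau_j)\ge\log(Q/6)/l_{j+1}$ on $\Gamma_{j+1}$. Since $T_jQ/2\le Q^2$ and $Q/6\ge\sqrt Q$,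
\[
\alpha_{j+1}\ge\alpha_j\,\frac{\log(Q/6)}{2\,l_{j+1}\log Q}\ge\frac{\alpha_j}{4\,l_{j+1}} .
\]

\emph{Upper step.} Let $W_j=\Omega\cap\{|P_j|>2R_j\}$. The function $\beta_j\log(T_j'/\tau_j)/\log(T_j'Q/2)$ is harmonic on $W_j$, positive there by \eqref{eq:sandwich}, and equal to $\beta_j$ on $\Gamma_j$. A boundary point of $W_j$ lies on $\Gamma_j$, where $G\le\beta_j$, or on $\partial\Omega$, where $G\to0$. By the maximum principle,
\begin{equation}\label{eq:upper}
G\le\beta_j\,\frac{\log(T_j'/\tau_j)}{\log(T_j'Q/2)}\le\beta_j\quad\text{on }W_j .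
\end{equation}
By \eqref{eq:gamma}, $\Gamma_{j+1}\subset W_j$ and $\log(T_j'/\tau_j)\le\log(3Q^2)/l_{j+1}$ on $\Gamma_{j+1}$. Since $3Q^2\le(Q/2)^3$,
\[
\beta_{j+1}\le\beta_j\,\frac{\log(3Q^2)}{l_{j+1}\log(Q/2)}\le\frac{3\beta_j}{l_{j+1}} .
\]
The bounds for $\alpha_j$ and $\beta_j$ follow by induction, as $n_{j+1}=n_jl_{j+1}$.

Let $z\in\Omega_{i+1}\setminus\Omega_i$. Then $|P_i(z)|\ge R_{i+1}>2R_i$, so $z\in W_i$ and $G(z)\le\beta_i$ by \eqref{eq:upper}. By Lemma~\ref{lem:sizes}(b), $z$ lies in $D=\{|P_{i+2}|<2R_{i+2}\}$. The boundary of $D\setminus\{0\}$ consists of points of $\Gamma_{i+2}$, where $G\ge\alpha_{i+2}$, and of $0$, where $G\to+\infty$. So $G(z)\ge\alpha_{i+2}$.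
\end{proof}

\subsection{Proof of Theorem~\ref{thm:slow}}\label{sub:end}

We choose $n_i$ of the order of $1/\delta$, where $1-\delta$ is the radius at which $w$ reaches a given power of $Q$. The hypothesis on $w$ enters twice. It forces these $\delta$ to decrease doubly exponentially, so that the factors $3^j$ and $4^j$ lost in Lemma~\ref{lem:green} are smaller than $\delta^{-1/2}$; and it says that replacing $\delta$ by $\delta^2$ or $\delta^{1/2}$ changes $w(1-\delta)$ by at most the factor $A$.

Multiply $w$ by a constant so that $w(0)=1$. Fix $Q\ge10^4$ with $Q>A^2$. By continuity and unboundedness of $w$ there are $\delta_i\in(0,1)$ with $w(1-\delta_i)=Q^i$, $i\ge1$, and they decrease to $0$. If $\delta_i\le\frac12$, two applications of the hypothesis give $w(1-\delta_i^4)\le A^2Q^i<Q^{i+1}$, so $\delta_{i+1}<\delta_i^4$. Fix $N$ so large that $\delta_{N+1}^{-1/2}\ge64\log(3Q^2)$, and write $d_i=\delta_{N+i}$; then $d_i\le\frac14$ and $d_{i+1}<d_i^4$ for $i\ge1$. Since $4^{i-1}\ge i$ and $64^i\ge4^{i+2}$,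
\begin{equation}\label{eq:fast}
d_i^{-1/2}\ge\bigl(d_1^{-1/2}\bigr)^{4^{i-1}}\ge\bigl(64\log(3Q^2)\bigr)^i\ge4^{i+2}\log(3Q^2)\qquad(i\ge1).
\end{equation}
Let $k_i=\lceil\log_2(1/d_i)\rceil$, $n_i=2^{k_i}$ for $i\ge1$, and $n_0=1$. Then $1/d_i\le n_i\le2/d_i$. With $t=\log_2(1/d_i)\ge2$ we have $k_{i+1}>4t>t+1>k_i$, and $k_1\ge2$. So $l_i=n_i/n_{i-1}$ is an integer $\ge2$ for every $i\ge1$. Let $\Omega$, $f$, $\psi$, $G$ be built from $Q$ and these $l_i$.

Let $i\ge1$, $z\in\Omega_{i+1}\setminus\Omega_i$ and $r=|\psi^{-1}(z)|$, so that $1-r=1-e^{-G(z)}$. By Lemma~\ref{lem:green} and \eqref{eq:fast},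
\[
\beta_i\le3^{i-1}\log(3Q^2)\,d_i\le d_i^{1/2}\le\tfrac12,\qquad
\tfrac12\alpha_{i+2}\ge\tfrac12\cdot4^{-(i+1)}\log(Q/4)\cdot\tfrac12d_{i+2}\ge4^{-(i+2)}d_{i+2}\ge d_{i+2}^2 ,
\]
where the last step uses $d_{i+2}\le d_{i+2}^{1/2}\le4^{-(i+4)}$. Since $\frac12t\le1-e^{-t}\le t$ for $0\le t\le1$, we obtain
\[
d_{i+2}^2\le1-r\le d_i^{1/2}.
\]
The hypothesis on $w$, applied with $\delta=d_i^{1/2}$ and with $\delta=d_{i+2}$, gives
\[
A^{-1}Q^{N+i}\le w(1-d_i^{1/2})\le w(r)\le w(1-d_{i+2}^2)\le A\,Q^{N+i+2}.
\]
With \eqref{eq:growth} this yields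
\[
\frac{Q^{-N-1}}{2A}\le\frac{|f(z)|}{w(|\psi^{-1}(z)|)}\le5A\,Q^{2-N}\qquad(z\in\Omega\setminus\Omega_1).
\]

It remains to remove the zero of $f$ at $0$. Let $\tilde f=f+(0,1)$, again a proper injective immersion. On $\Omega\setminus\Omega_0$ we have $|f|\ge Q/2\ge2$, so $\frac12|f|\le|\tilde f|\le2|f|$. On $\Omega_0$ the first component $E$ vanishes only at $0$ by Lemma~\ref{lem:inj}, and $\tilde f(0)=(0,1)$. So $\tilde f$ is zero-free, and on the compact set $\overline{\Omega_1}\subset\Omega$ both $|\tilde f|$ and $w(|\psi^{-1}|)$ lie between positive constants. Hence $\tilde f\circ\psi:\mathbb{D}\to\mathbb{C}^2$ is a proper holomorphic embedding with $|\tilde f\circ\psi|\asymp w$. \qed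

\begin{thebibliography}{9}

\bibitem{AD}
Evgeny Abakumov and Evgueni Doubtsov,
\emph{Approximation by proper holomorphic maps and tropical power series},
arXiv:1510.01616 (2015).

\bibitem{Car}
Carleson, Ann. of Math. \textbf{76} (1962).

\end{thebibliography}
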